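# The semidefinite relaxation of Correlation Clustering has integrality gap at most $1.99$

## Signed complete graphs and the cost of a clustering

**Definition (Correlation Clustering, minimization version).** The input is a complete graph on a finite vertex set $V$ whose edge set $\binom V2$ is partitioned into $+$edges $E^+$ and $-$edges $E^-$. A clustering is a partition of $V$. Its cost is the number of $+$edges whose endpoints lie in different parts plus the number of $-$edges whose endpoints lie in the same part. The minimum cost is $\mathrm{opt}$.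

**Example.** Take three vertices $w,u,v$ with $wu,wv\in E^+$ and $uv\in E^-$. No partition is free of cost, because respecting both $+$edges puts $u$ and $v$ together. One big part costs $1$, so $\mathrm{opt}=1$.

**Example (stars).** Let $E^+$ be a star with a center and $n\ge 1$ leaves; all pairs of leaves are $-$edges. If the part of the center contains $k$ leaves, the cost is at least $(n-k)+\binom k2$. For $k\ge1$ we have $\binom k2\ge k-1$, so this is at least $n-1$; for $k=0$ it is at least $n$. Joining the center with one leaf and leaving the others alone costs $n-1$. Hence $\mathrm{opt}=n-1$.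

## The relaxation and its vectors

For $x\in[0,1]^{\binom V2}$, read $x_{uv}$ as the fractional indicator that $u$ and $v$ are separated, and put
$$\mathrm{obj}(x)=\sum_{uv\in E^+}x_{uv}+\sum_{uv\in E^-}(1-x_{uv}).$$

**Definition (standard SDP).** Minimize $\mathrm{obj}(x)$ subject to $x_{uv}\in[0,1]$, the triangle inequalities $x_{uw}\le x_{uv}+x_{vw}$ for all distinct $u,v,w$, and the requirement that the matrix $Y=(y_{uv})$ with $y_{uu}=1$ and $y_{uv}=1-x_{uv}$ for $u\ne v$ be positive semidefinite.

A symmetric matrix is positive semidefinite exactly when it is a Gram matrix. So the last constraint says that there are unit vectors $\mathbf v_u$ with $\langle \mathbf v_u,\mathbf v_v\rangle=y_{uv}=1-x_{uv}\in[0,1]$. We call $x_{uv}$ the length of the edge $uv$. A clustering gives a feasible point with $\mathrm{obj}$ equal to its cost: use one vector of an orthonormal system per part.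

**Example (four leaves).** On the star with $4$ leaves let the leaves have vectors $e_1,\dots,e_4$ (orthonormal) and the center $\frac12(e_1+e_2+e_3+e_4)$, a unit vector. Then $x=\frac12$ on star edges and $x=1$ between leaves. The triangle inequalities hold, since $1\le\frac12+\frac12$ and $\frac12\le\frac12+1$. The objective is $4\cdot\frac12=2$.

## The integrality gap and the question

**Definition (integrality gap).** The integrality gap is the supremum of $\mathrm{opt}$ divided by the SDP optimum, over all instances with positive SDP optimum.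

**Example.** On the star with $4$ leaves, $\mathrm{opt}=3$, while the SDP optimum is at most $2$ by the last example. It is positive: objective $0$ would force length $0$ on star edges and $1$ between leaves, against the triangle inequality. So this instance has ratio at least $\frac32$, in agreement with the known lower bound of $1.5$ for the gap.

The question, which comes from the paper of Nairen Cao, Vincent Cohen-Addad, Euiwoong Lee, Shi Li, Alantha Newman and Lukas Vogl, "Understanding the Cluster LP for Correlation Clustering", arXiv:2404.17509 (2024), is this: can fractional vectors be cheaper than real clusterings by a factor arbitrarily close to $2$ or more, or is the integrality gap strictly less than $2$? The answer is that it is strictly less than $2$.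

**Theorem 1.** Let $x$ be any feasible solution of the standard SDP, on any instance. Then there is a clustering of cost at most $1.99\cdot\mathrm{obj}(x)$; it is produced, in expectation, by the randomized pivot algorithm defined below.

Applied to an optimal $x$, this gives $\mathrm{opt}\le1.99\cdot\mathrm{SDP}$ on every instance. So the gap is at most $1.99$ and, with the lower bound just quoted, lies in $[1.5,1.99]$. The constant is not optimized, and the exact value is not settled here. At the end we also prove a version with vertex weights (Theorem 2).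

## Stars with two, four and many leaves

For two leaves the instance is the three-vertex example. With lengths $x,y$ on the $+$edges and $z$ on the $-$edge, $\mathrm{obj}=x+y+1-z\ge1$ by the triangle inequality, and $\mathrm{opt}=1$. The ratio is $1$. For four leaves we saw a ratio of at least $\frac32$.

For $n$ leaves, consider again $x=\frac12$ on star edges and $x=1$ between leaves. This satisfies all triangle inequalities, and its value is $n/2$.

**Proposition.** With the triangle inequalities only (no semidefinite constraint), the gap is at least $2$.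

Indeed the ratio on the star is at least $(n-1)/(n/2)=2-\frac2n$, which tends to $2$. So the semidefinite constraint is essential for a bound below $2$: with Theorem 1, adding it to the triangle-inequality LP strictly lowers the gap, from at least $2$ to at most $1.99$.

How does the semidefinite constraint object to the star? The leaf vectors would be orthonormal and the center would have inner product $\frac12$ with each, so Bessel's inequality gives $n\cdot\frac14\le1$. For $n\ge5$ the point is not feasible. Every single triple, however, is harmless: the center and two leaves can be realized by $\frac12e_1+\frac12e_2+\frac1{\sqrt2}e_3$, $e_1$, $e_2$. The obstruction is visible only when all leaves are summed at once. Keep this in mind.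

## Pivot rounding and the inequality for one round

We study algorithms of the following shape. Start with $W=V$. While $W\neq\emptyset$, choose a pivot $w\in W$ uniformly, let a random set of other vertices of $W$ join $w$, output $S=\{w\}\cup\{\text{joined vertices}\}$ as a cluster, and replace $W$ by $W\setminus S$. The randomness is fresh in each round.

**Definition (decided edges, costs and budgets).** An edge is decided in the round in which at least one of its endpoints lies in $S$. Its budget is $\beta(uv)=x_{uv}$ for a $+$edge and $\beta(uv)=1-x_{uv}$ for a $-$edge, so that $\sum\beta=\mathrm{obj}(x)$. Given $W$ and the pivot $w$, $\mathrm{dec}_w(uv)$ is the probability that $uv$ is decided, and $\mathrm{cost}_w(uv)$ is the probability that it is decided and misclustered: exactly one endpoint in $S$ for a $+$edge, both for a $-$edge. We call $\beta(uv)\,\mathrm{dec}_w(uv)$ the mass.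

**Example.** If $w$ is itself an endpoint, then $\mathrm{dec}_w(wv)=1$. For a $+$edge $wv$ that joins with probability $p$, $\mathrm{cost}_w(wv)=1-p$; for a $-$edge that joins with probability $q$, $\mathrm{cost}_w(wv)=q$.

**Lemma 1.** Suppose that for every $W\subseteq V$
$$\sum_{w\in W}\ \sum_{uv\subseteq W}\big[\mathrm{cost}_w(uv)-\alpha\,\beta(uv)\,\mathrm{dec}_w(uv)\big]\le0.\tag{1}$$
Then the expected cost of the output is at most $\alpha\,\mathrm{obj}(x)$.

**Proof.** Given $W$, the expectation of (new cost $-\,\alpha\cdot$ newly decided budget) in this round is $\frac1{|W|}$ times the left side of (1), hence at most $0$. Each round removes at least the pivot, so there are at most $|V|$ rounds, and every edge is decided exactly once: as long as neither endpoint is in a cluster, the edge stays inside $W$. A $+$edge with exactly one endpoint in $S$ is cut forever, and a $-$edge is violated exactly if both endpoints enter the same $S$. So summing over rounds gives $E[\text{cost}]\le\alpha\sum\beta=\alpha\,\mathrm{obj}(x)$. $\square$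

The sum in (1) splits into terms where $w$ is an endpoint of the edge, one for each ordered pair $(w,v)$, and terms where $w\notin\{u,v\}$, three for each triple in $W$ (one per pivot). The sensible plan is to prove that each ordered pair and each triple contributes at most $0$.

## The triple with lengths $\frac12,\frac12,1$ against independent coins

Try the plan with independent joining: a $+$edge of length $x$ joins with some probability $p(x)$ and a $-$edge with inner product $c$ joins with probability $q(c)$. Aim for some $\alpha<2$. Two values are forced by the pair terms. A $+$edge of length $0$ has budget $0$, so $p(0)=1$. A $-$edge of inner product $0$ has budget $0$, so $q(0)=0$.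

Now take the center and two leaves $u,v$ of a star with the lengths above, and write $p=p(\frac12)$.

* The center is the pivot: both leaves join with probability $p^2$, which violates the $-$edge; its budget is $0$. Contribution: $p^2$.
* The leaf $u$ is the pivot: the center joins with probability $p$, and $v$ never joins, so the opposite $+$edge is decided with probability $p$ and is then cut. Contribution: $p-\frac\alpha2p$. The same holds for the pivot $v$.

The triple contributes $p^2+(2-\alpha)p$, which is positive for every $p>0$ when $\alpha<2$. And for $p=0$ each star edge contributes $1-\frac\alpha2>0$ as a pair. Pair slack cannot rescue this. On the star with $W=V$, the full left side of (1) is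
$$2n\big(1-p-\tfrac\alpha2\big)+\binom n2\,p\,(p+2-\alpha),$$
because triples of leaves contribute $0$; for $\alpha<2$ it is positive when $p=0$, and for all large $n$ when $p>0$. This is the exact point where the plan stops: there are about $n/2$ bad triples per star edge. It had to stop, since nothing but triangle inequalities was used and these alone have gap at least $2$.

## A square of vectors, and hyperplane joining

The semidefinite constraint forbids many bad triples at one pivot. To use it, give each pair $(w,v)$ a weight $\gamma_w(v)\ge0$ and expand the square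
$$0\le\Big\|\sum_{v\in W\setminus w}\gamma_w(v)\,(\mathbf v_v-y_{wv}\mathbf v_w)\Big\|^2 .$$
Since $\langle\mathbf v_u-y_{wu}\mathbf v_w,\mathbf v_v-y_{wv}\mathbf v_w\rangle=y_{uv}-y_{wu}y_{wv}$ (also for $u=v$, with $y_{vv}=1$), this says
$$\sum_{\{u,v\}\subseteq W\setminus w}\gamma_w(u)\gamma_w(v)\,(y_{uv}-y_{wu}y_{wv})\ \ge\ -\tfrac12\sum_{v\in W\setminus w}\gamma_w(v)^2(1-y_{wv}^2).\tag{2}$$
The left side is a sum over triples with pivot $w$, the right side a sum over pairs. So we may add the left terms to the triple inequality, where they are negative on the star triple, and charge the right terms to the pairs. If the edges at the pivot have lengths $r,t$ and the opposite edge has length $o$, then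
$$y_{uv}-y_{wu}y_{wv}=(1-o)-(1-r)(1-t)=r+t-o-rt.\tag{3}$$
We call the product of (3) with the two weights the psd term. We take the weights to depend only on the length $x_{wv}$ of a $+$edge, $\gamma_w(v)=\gamma(x_{wv})$, and to be $0$ on $-$edges.

**Lemma 2 (reduction).** Inequality (1) follows from the following two statements.

* (Edge inequality) For all $w\ne v$: $\ \mathrm{cost}_w(wv)-\alpha\beta(wv)+\frac12\gamma_w(v)^2(1-y_{wv}^2)\le0$.
* (Triple inequality) For each triple, with $uv$ denoting the edge opposite the pivot $w$,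
$$T:=\sum_{\text{pivots }w}\big[\mathrm{cost}_w(uv)-\alpha\beta(uv)\,\mathrm{dec}_w(uv)+\gamma_w(u)\gamma_w(v)(y_{uv}-y_{wu}y_{wv})\big]\le0.$$

**Proof.** Sum the triple inequality over all triples in $W$ and apply (2) for every $w\in W$. The part of (1) with $w\notin\{u,v\}$ is at most $\frac12\sum_{w}\sum_{v\ne w}\gamma_w(v)^2(1-y_{wv}^2)$. Adding the part with $w\in\{u,v\}$, the edge inequality for each ordered pair gives (1). $\square$

**Why independent coins still fail.** Let $\gamma=\gamma(\frac12)$ and $\alpha<2$; the values $p(0)=1$, $q(0)=0$ are still forced (for length $0$ the added term has $1-y^2=0$). For the star triple, (3) equals $-\frac14$, so we need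
$$p^2+(2-\alpha)p-\tfrac14\gamma^2\le0 .$$
Next take the twin triple: $u,v$ joined by a $+$edge of length $0$, and $w$ joined to both by $+$edges of length $\frac12$. With pivot $w$, the edge $uv$ is cut with probability $2p(1-p)$, has budget $0$, and (3) equals $\frac34$. With pivot $u$, vertex $v$ joins surely, the edge $vw$ is cut with probability $1-p$, its mass is $\frac12$, and (3) equals $0$; likewise for $v$. So
$$T=2p(1-p)+2(1-p)-\alpha+\tfrac34\gamma^2=-2p^2+(2-\alpha)+\tfrac34\gamma^2 .$$
Inserting $\gamma^2\ge4p^2+4(2-\alpha)p$ gives $T\ge p^2+(2-\alpha)(1+3p)>0$. The two requirements contradict each other for every $p$. The culprit is the cost $2p(1-p)$: the vectors of $u$ and $v$ coincide, yet independent coins separate them.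

**Joining by a random half-space.** So let edges of medium length join in a correlated way: draw a standard Gaussian vector $g$ and let $v$ join iff $\langle g,\mathbf v_v\rangle\ge0$. Each such vertex joins with probability $\frac12$, orthogonal vectors join independently, and equal vectors join together. At length $\frac12$ the star triple now needs $\frac14+1-\frac\alpha2-\frac14\gamma^2\le0$, that is $\gamma^2\ge5-2\alpha$. The twin triple needs $1-\alpha+\frac34\gamma^2\le0$, and the edge inequality, $\frac12-\frac\alpha2+\frac38\gamma^2\le0$, asks for the same: $\gamma^2\le\frac43(\alpha-1)$. For $\alpha=1.99$ the window is $1.02\le\gamma^2\le1.32$. It is open, and below we have $\gamma(\frac12)=1.1$, $\gamma^2=1.21$. The rest of the proof chooses rules for all lengths and checks all triples.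

## The rounding rule with its constants

From now on $\alpha=1.99$, $x$ is feasible, and the vectors $\mathbf v_u$ are fixed. A $+$edge of length $x$ has class
$$L:\ x\le0.3,\qquad M:\ 0.3<x\le0.565,\qquad H:\ x>0.565 .$$
For $-$edges put
$$q(c)=0.95c+0.5c^2\quad(0\le c<0.4),\qquad q(c)=0.52\quad(0.4\le c\le1).$$
Just below $0.4$ the value is near $0.46$, so $q$ is nondecreasing and $q\le0.52$. For $c<0.4$ we have $0.95c\le q(c)\le1.15c$, and $q(c)\le1.3c$ for all $c$ (for $c\ge0.4$ because $1.3\cdot0.4=0.52$).

**Algorithm.** Pivot rounding as above; in each round, after the uniform choice of the pivot $w$, draw a fresh standard Gaussian vector $g$. A vertex $v\in W\setminus w$ joins as follows.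

* $wv\in E^+$ of class $L$: always. Class $M$: iff $\langle g,\mathbf v_v\rangle\ge0$. Class $H$: never.
* $wv\in E^-$: with probability $q(y_{wv})$, by an independent coin.

**Weights.** Put
$$\gamma(x)=\tfrac23\ (x\le0.3),\qquad\gamma(x)=2-\tfrac{0.45}x\ (0.3<x\le0.565),\qquad\gamma(x)=0\ (x>0.565).$$
A psd term can thus be nonzero only if both edges at the pivot are $+$edges of class $L$ or $M$. The form on class $M$ makes $x\gamma(x)$ linear, which keeps the algebra explicit.

**Two half-space events.** Let
$$s(z)=\frac{\arccos(1-z)}\pi,\qquad\varphi(c)=\frac14+\frac{\arcsin c}{2\pi}=\tfrac12\big(1-s(1-c)\big).$$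
Take unit vectors with inner product $c=1-z$ and angle $\theta=\arccos c$. The projection of $g$ to a plane containing them has a uniformly distributed direction, and the two signs differ exactly on a double wedge of total angle $2\theta$ (up to probability $0$). So exactly one of two $M$ vertices joins with probability $\theta/\pi=s(z)$. By the symmetry $g\mapsto-g$, both join with probability $\frac12(1-s(z))=\varphi(c)$. At least one joins with probability $\frac12(1+s(z))=1-\varphi(c)$.

**Table.** For a pivot not on the edge considered, the following values result from $L$ joining surely, $M$ with probability $\frac12$, $H$ never, and the coins of $-$edges being independent of everything else.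

| edges at the pivot | cost if the opposite edge is $+$ | cost if it is $-$ | dec |
|---|---|---|---|
| $LL$ | $0$ | $1$ | $1$ |
| $LM$ | $1/2$ | $1/2$ | $1$ |
| $LH$ | $1$ | $0$ | $1$ |
| $MM$ (opposite length $z$) | $s(z)$ | $\varphi(1-z)$ | $(1+s(z))/2$ |
| $MH$ | $1/2$ | $0$ | $1/2$ |
| $HH$ | $0$ | $0$ | $0$ |
| $L$ and a $-$edge ($q$) | $1-q$ | $q$ | $1$ |
| $M$ and a $-$edge ($q$) | $1/2$ | $q/2$ | $(1+q)/2$ |
| $H$ and a $-$edge ($q$) | $q$ | $0$ | $q$ |
| two $-$edges ($q,q'$) | $q+q'-2qq'$ | $qq'$ | $q+q'-qq'$ |

For example, for $M$ and a $-$edge, exactly one joins with probability $\frac12(1-q)+\frac12q=\frac12$, and at least one with probability $\frac12+\frac12q$.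

## Bounds for $s$ and $\varphi$

The purpose of this section is to replace the transcendental functions by polynomials. Since $\arcsin$ is convex on $[0,1]$, $\varphi$ lies below its chords. On $[0,1]$ and on $[0,0.4]$ (where $\arcsin(0.4)/(0.8\pi)<0.1638$) this gives
$$\varphi(c)\le\tfrac{1+c}4\quad(0\le c\le1),\tag{4}$$
$$\varphi(c)\le0.25+0.164\,c\quad(0\le c\le0.4).\tag{5}$$
Next, $s'(z)=\frac1{\pi\sqrt{2z-z^2}}$ decreases on $(0,1]$, so $s$ is concave on $[0,1]$ and lies below its tangent at $0.4$. There $s(0.4)=\arccos(0.6)/\pi=0.29516\ldots$ and the slope is $\frac1{0.8\pi}=0.39788\ldots$; the intercept is $0.29516\ldots-0.4\cdot0.39788\ldots<0.1361$. Hence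
$$s(x)\le0.1361+0.398\,x\quad(0\le x\le1).\tag{6}$$
For small $x$ we need the square-root behavior. With $t=\sqrt{x/2}$ we have $\arccos(1-x)=2\arcsin t$ and $\sqrt{2x}=2t$, so $\arccos(1-x)/\sqrt{2x}=\arcsin(t)/t$. This is a power series in $t^2=x/2$ with nonnegative coefficients, hence convex in $x\in(0,2]$, with limit $1$ at $0$ and value $\frac\pi2$ at $2$. The chord has slope $\frac12(\frac\pi2-1)<0.2855$, so
$$s(x)\le\frac{\sqrt{2x}}\pi\,(1+0.2855\,x).\tag{7}$$

## The functions $\gamma,\omega,J,D$ on $I=[0.3,0.565]$

In this section $\gamma(t)=2-0.45/t$ on all of $I$; in the applications, the lengths inserted will be those of $M$ edges, or means of two of them, or bounds at endpoints. We also write $\gamma_t=\gamma(t)$, $\omega_t=\omega(t)$.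

The function $\gamma$ is increasing with $\gamma(0.3)=0.5$ and $\gamma(0.565)<1.2036$, and $\gamma_y\gamma_z\le1.449$ on $I$. Also $t\gamma(t)=2t-0.45$. The function
$$\omega(t):=\gamma(t)(1-t)=2.45-2t-\tfrac{0.45}t$$
is concave with maximum $2.45-2\sqrt{0.9}<0.5527$. Expanding $(2m-0.45)^2(2-m)/m$ gives
$$J(m):=\gamma(m)^2m(2-m)=9.8m-4m^2-3.8025+\tfrac{0.405}m .$$

**Step 1: the slack $D$.** This is the slack that the edge inequality leaves on class $M$; later cases use all but a trace of it. Claim:
$$D(m):=3.98m-1-J(m)=4m^2-5.82m+2.8025-\tfrac{0.405}m\ \ge\ 0.066\quad\text{on }I.\tag{8}$$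
Consider $m(D(m)-0.066)=4m^3-5.82m^2+2.7365m-0.405$. Its derivative $12m^2-11.64m+2.7365$ has the roots $0.4002\ldots$ and $0.5697\ldots$. So the cubic increases from $0.3$ to the first root and then decreases up to $0.565$; its minimum on $I$ is at an endpoint. The values are $0.108-0.5238+0.82095-0.405=0.00015$ at $0.3$, and $0.0046\ldots>0.004$ at $0.565$. This proves (8).

**Step 2: dependence on the mean and the difference.** The purpose is to compare a pair $y,z\in I$ with the pair $(m,m)$, where $m=\frac{y+z}2$, $d=y-z$, $P=yz=m^2-\frac{d^2}4$. The identities are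
$$\gamma_y\gamma_z=\gamma(m)^2-\tfrac{d^2}P\Big(1-\tfrac{\gamma(m)^2}4\Big),\tag{9}$$
$$\gamma_y\gamma_z(y+z-yz)=J(m)+\tfrac{d^2}P\Big[P-0.9+\tfrac{0.10125}m\Big],\tag{10}$$
$$(\gamma_y-\gamma_z)(y-z)=\tfrac{0.45\,d^2}P,\tag{11}$$
$$\omega(y)+\omega(z)=2\omega(m)-\tfrac{0.225\,d^2}{mP}.\tag{12}$$
Put $k=2m-0.45$, so $\gamma(m)=k/m$ and $(2y-0.45)(2z-0.45)=(k+d)(k-d)=k^2-d^2$. Note $\frac1P-\frac1{m^2}=\frac{m^2-P}{Pm^2}=\frac{d^2}{4Pm^2}$ and $\frac1y+\frac1z=\frac{2m}P$.

For (9): $\gamma_y\gamma_z=\frac{k^2-d^2}P=\frac{k^2}{m^2}+\frac{k^2d^2}{4Pm^2}-\frac{d^2}P$.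

For (10): $\gamma_y\gamma_z(2m-P)=(k^2-d^2)\big(\frac{2m}P-1\big)$ and $J(m)=k^2\big(\frac2m-1\big)$. The difference is $2mk^2\cdot\frac{d^2}{4Pm^2}-\frac{2md^2}P+d^2=\frac{d^2}P\big[\frac{k^2}{2m}-2m+P\big]$, and $\frac{k^2}{2m}-2m=-0.9+\frac{0.10125}m$.

For (11): $\gamma_y-\gamma_z=0.45\big(\frac1z-\frac1y\big)=\frac{0.45(y-z)}P$.

For (12): $\omega(y)+\omega(z)-2\omega(m)=-0.45\cdot2m\big(\frac1P-\frac1{m^2}\big)=-0.9m\cdot\frac{d^2}{4Pm^2}$.

**Step 3: a consequence.** We want to absorb an extra $\tau d^2/P$ into (10):
$$\gamma_y\gamma_z(y+z-yz)+\tau\tfrac{d^2}P\le J(m)\qquad(0\le\tau\le0.3).\tag{13}$$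
By (10) and $P\le m^2$ it suffices that $m^2-0.6+\frac{0.10125}m\le0$ on $I$. This function is convex, with values $-0.1725$ at $0.3$ and less than $-0.10$ at $0.565$.

**Step 4: two psd terms together.** If a triple of $+$edges has lengths $x,y,z$, the psd terms at the pivots opposite $y$ and $z$ add up to
$$\gamma_x\gamma_z(x+z-y-xz)+\gamma_x\gamma_y(x+y-z-xy)=\gamma_x\big[x(\omega_y+\omega_z)+(\gamma_y-\gamma_z)(y-z)\big],\tag{14}$$
for $y,z$ of class $M$ and any $x$. To see this, collect $\gamma_z(x-xz)=x\omega_z$, $\gamma_y(x-xy)=x\omega_y$ and the rest.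

**Step 5: a crude bound on products.** For $y,z\in I$ and $\sigma=y+z$, $(y-0.3)(z-0.3)\ge0$ gives
$$yz\ge0.3\sigma-0.09 .\tag{15}$$

## The edge inequality

**Edge Lemma.** For all $w\ne v$, $\ \mathrm{cost}_w(wv)-1.99\,\beta(wv)+\frac12\gamma_w(v)^2(1-y_{wv}^2)\le0$.

**Proof.** For a $+$edge of length $x$, $1-y_{wv}^2=1-(1-x)^2=2x-x^2$.

* Class $L$: $-1.99x+\frac12\cdot\frac49(2x-x^2)\le-1.99x+\frac49x\le0$.
* Class $M$: the cost is $\frac12$, and $\frac12-1.99x+\frac12J(x)=-\frac12D(x)<0$ by (8).
* Class $H$: $1-1.99x<1-1.99\cdot0.565<0$.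
* A $-$edge with inner product $c$: $q(c)-1.99c\le1.3c-1.99c\le0$. $\square$

## Triples with at least two $-$edges

**Triple Lemma.** For every triple, $T\le0$.

The proof occupies this section and the next two. In each case $T$ is (total cost) $-\,1.99\cdot$(total mass) $+$ (psd terms), and everything is read off the table.

### Signs $(---)$

Let the inner products be $a,b,c$, and write $q_a=q(a)$ and so on. No psd term occurs. The goal is to compare masses with the costs $q_aq_b+q_bq_c+q_aq_c$. Since $q\le0.52$, $q_aq_b\le0.26(q_a+q_b)$, so $q_a+q_b-q_aq_b\ge0.74(q_a+q_b)$; also $c\ge q_c/1.3$. Summing over the three pivots, the mass is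
$$\sum c\,(q_a+q_b-q_aq_b)\ \ge\ \tfrac{0.74}{1.3}\sum q_c(q_a+q_b)=\tfrac{1.48}{1.3}\sum q_aq_b\ \ge\ \sum q_aq_b .$$
So $T\le0$.

### Signs $(+--)$

Let the $+$edge have length $x$ and the $-$edges inner products $a\ge b$. Write $d=a-b$, $S=a+b$, $N=q_a+q_b$, $R=q_aq_b$, $Q=N-R$. The triangle inequality $1-b\le(1-a)+x$ gives $d\le x$. No psd term occurs. The pivot with two $-$edges has cost $N-2R$ and mass $xQ$. The other two pivots see the $+$edge together with $q_a$ and opposite inner product $b$, or with $q_b$ and opposite inner product $a$.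

**Class $L$.** The two other pivots cost $q_a,q_b$ with masses $b,a$. Total cost $2N-2R=2Q$, total mass $xQ+S$. We need $2Q\le1.99(xQ+S)$.

* $a,b<0.4$. Here $N=0.95S+0.5(a^2+b^2)=0.95S+0.5d^2+ab$ and $R\ge0.9025ab$. So $2Q\le1.9S+d^2+0.195ab\le1.939S+d^2$, because $ab\le S^2/4\le0.2S$. On the other side $Q=q_a+q_b(1-q_a)\ge q_a\ge0.95a$ and $x\ge d$, so $1.99xQ\ge1.99\cdot0.95\,da\ge d^2$, as $a\ge d$. Adding $1.99S\ge1.939S$ finishes.
* $b<0.4\le a$. Here $Q=0.52+0.48q_b$, so $2Q=1.04+0.96q_b\le1.04+1.104b$. With $Q\ge0.52$, $x\ge0.4-b$, $S\ge0.4+b$: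
$$1.99(S+xQ)\ge0.796+1.99b+1.0348(0.4-b)\ge1.2099+0.955b .$$
The difference to $1.04+1.104b$ is at least $0.1699-0.149b>0$.
* $b\ge0.4$. Here $2Q=2(1.04-0.2704)=1.5392\le1.592\le1.99S$.

**Class $M$** (so $x>0.3$). The other pivots cost $\frac12q_a,\frac12q_b$ with masses $\frac12b(1+q_a)$, $\frac12a(1+q_b)$. Total cost $1.5N-2R$; total mass $xQ+\frac12S+\frac12(bq_a+aq_b)$, which increases with $x$.

* $a,b<0.4$. Put $x_0=\max(0.3,d)$; then $x_0\le x$ and $x_0<0.4$. Replacing $x$ by $x_0$,
$$T\le(1.5-1.99x_0)N-(2-1.99x_0)R-0.995S-0.995(bq_a+aq_b).$$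
The term with $R$ is at most $0$ and is dropped. Since $bq_a+aq_b\ge1.9ab$, the last term is at most $-1.8905ab$, which outweighs the part $(1.5-1.99x_0)ab\le0.903ab$ coming from $N=0.95S+0.5d^2+ab$. With $d^2\le Sx_0$ (from $d\le S$, $d\le x_0$),
$$T\le(1.5-1.99x_0)(0.95S+0.5d^2)-0.995S\le S\big[(1.5-1.99x_0)(0.95+0.5x_0)-0.995\big].$$
The derivative of the bracket is $-1.1405-1.99x_0<0$, and at $x_0=0.3$ the bracket is $0.903\cdot1.1-0.995=-0.0017$. So $T\le0$.
* $b<0.4\le a$. The cost is $1.5(0.52+q_b)-1.04q_b=0.78+0.46q_b\le0.78+0.529b$. The mass is at least $0.52x+\frac12(0.4+b)+\frac12(0.52b+0.4\cdot0.95b)=0.52x+0.2+0.95b$. If $b\le0.1$, use $x\ge0.4-b$: $1.99(0.408+0.43b)\ge0.8119+0.855b\ge0.78+0.529b$. If $b>0.1$, use $x\ge0.3$: $1.99(0.356+0.95b)\ge0.708+1.89b\ge0.78+0.529b$, as $1.361b\ge0.1361>0.072$.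
* $b\ge0.4$. The cost is $1.56-0.5408=1.0192$, and the mass is at least $0.3\cdot0.7696+0.4+\frac12\cdot0.52\cdot0.8>0.83$; $1.99\cdot0.83>1.0192$.

**Class $H$.** The other pivots cost $0$. The cost is $N-2R$, and the mass is at least $xQ\ge0.565(N-R)$; $1.99\cdot0.565>1$, so $1.99\cdot$mass $\ge N-R\ge N-2R$.

## Triples with exactly one $-$edge

The $+$edges have lengths $x,y$ and meet at $w$; the $-$edge has length $z$. Put $c=1-z$, $q=q(c)$, $\sigma=x+y$. The triangle inequality $z\le x+y$ gives $c\ge1-x-y$. The pivot $w$ sees both $+$edges, with opposite budget $c$, and carries the only psd term, $\gamma_x\gamma_y(x+y-z-xy)$. The second pivot sees the edge of length $x$ and the $-$edge, with opposite $+$edge of length $y$; the third is the same with $x,y$ exchanged.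

**Classes $HH$.** Cost $0+q+q$, mass $q(x+y)$ with $x+y>1.13$, no psd term. As $1.99\cdot1.13>2$, $T\le0$.

**Classes $MH$** ($x\in M$, $y\in H$). The costs at the three pivots are $0,\frac12,q$, the masses $\frac c2,\ \frac{y(1+q)}2,\ qx$. Cost $\frac12+q$; mass $\frac{c+y}2+q(\frac y2+x)$. Since $1.99\cdot\frac{0.565}2>\frac12$ and $1.99(0.2825+0.3)>1$, $T\le0$.

**Classes $LH$** ($x\in L$, $y\in H$). The costs are $0,\,1-q,\,q$, total $1$. The mass is at least $c+y\ge1-x\ge0.7$, and $1.99\cdot0.7>1$.

**Classes $LL$.** Here $z\le0.6$, so $c\ge0.4$, $q=0.52$. The costs are $1,\,1-q,\,1-q$, total $1.96$; the mass is $c+x+y=1+\delta$ with $\delta=x+y-z\ge0$. So $T=1.96-1.99(1+\delta)+\frac49(\delta-xy)<0$.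

**Classes $LM$** ($x\in L$, $y\in M$). The costs are $\frac12,\,1-q,\,\frac12$, total $2-q$. The mass is $c+y+\frac{x(1+q)}2$. With $\delta=x+y-z\ge0$ we have $c=1-x-y+\delta$, hence $c+y=1-x+\delta$, and the psd term is $\frac23\gamma_y(\delta-xy)$. The aim is to reach one variable by successive monotonicity. First,
$$T=0.01-q+0.995x(1-q)-\big(1.99-\tfrac23\gamma_y\big)\delta-\tfrac23x(2y-0.45),$$
using $y\gamma_y=2y-0.45$. Since $\frac23\gamma_y<1.99$, and since $q$ is nondecreasing in $c$ and has coefficient $-(1+0.995x)<0$, the right side is largest at $\delta=0$: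
$$T\le0.01-q+0.995x(1-q)-\tfrac23x(2y-0.45),\qquad q=q(1-x-y).$$
If $1-x-y\ge0.4$, then $q=0.52$ and this is at most $0.01-0.52+0.995\cdot0.3\cdot0.48<0$. Otherwise $c=1-x-y<0.4$ and $q=0.95c+0.5c^2$. The derivative in $y$ is $(1+0.995x)(0.95+c)-\frac43x\ge0.95-0.4>0$, so we may raise $y$ to $0.565$. Then $c=0.435-x$ has only decreased, so it is still below $0.4$, and $c\ge0.135$. Since $0.995-\frac23\cdot0.68<0.54167$,
$$T\le0.01+0.54167x-(1+0.995x)\,q(0.435-x).$$
The derivative in $x$ is at least $0.541-0.995\cdot0.46>0$, because the term from $q'$ is nonnegative. At $x=0.3$, $q(0.135)=0.1373625$, and the value is less than $0.01+0.16251-0.17836<0$.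

**Classes $MM$.** With $P=xy$, $\Gamma=\gamma_x\gamma_y\le1.449$, $m=\sigma/2$, $\sigma\in[0.6,1.13]$: the costs are $\varphi(c),\frac12,\frac12$, the masses $c(1-\varphi(c))$, $\frac{y(1+q)}2$, $\frac{x(1+q)}2$, and so
$$T=1+\varphi(c)-1.99\,c\,(1-\varphi(c))-0.995\,\sigma(1+q)+\Gamma(\sigma-1+c-P).$$

*Case $c\ge0.4$.* Here $q=0.52$. The coefficient of $\varphi$ is positive, so (4) gives
$$T\le1.25-1.2425c+0.4975c^2-1.5124\sigma+\Gamma(\sigma-1+c-P).$$
This is convex in $c$, so it suffices to check $c=1$ and $c=0.4$.

At $c=1$ the value is $0.505-3.0248m+\Gamma(x+y-xy)$. By (13) with $\tau=0$ and by (8), it is at most $0.505-3.0248m+J(m)=-0.495+0.9552m-D(m)\le-0.495+0.5398-0.066<0$.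

At $c=0.4$ the value is $0.8326-1.5124\sigma+\Gamma(\sigma-0.6-P)$. By (15) it is at most $0.8326-1.5124\sigma+1.449\max(0,0.7\sigma-0.51)$. If the maximum is $0$, this is at most $0.8326-0.9074<0$. Otherwise it is at most $0.0937-0.498\sigma<0$.

*Case $c<0.4$.* Now (5) gives $T\le U(c)$ with
$$U(c)=1.25-1.3285c+0.32636c^2-0.995\sigma(1+0.95c+0.5c^2)+\Gamma(\sigma-1+c-P).$$
We first move $c$ to its smallest value. On $[0,0.4]$,
$$U'(c)=-1.3285+0.65272c-0.94525\sigma-0.995\sigma c+\Gamma\le-1.3285+0.0223-0.567+1.449<0,$$
where $\sigma\ge0.6$ was used twice, via $(0.65272-0.597)\,c\le0.0223$ and $0.94525\cdot0.6\ge0.567$. So we may take $c=\max(0,1-\sigma)$.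

If $\sigma\ge1$, then $c=0$, and both $x,y\ge1-0.565=0.435$. The last term is $\Gamma(\sigma-1-xy)=-\Gamma(1-x)(1-y)=-\omega(x)\omega(y)$. By concavity $\omega\ge\min(\omega(0.435),\omega(0.565))>0.5235$, the two values being $0.5455\ldots$ and $0.52354\ldots$. Hence $U\le1.25-0.995-0.274<0$.

If $\sigma<1$, then $c=1-\sigma$, and the last term is $-\Gamma P=-(2x-0.45)(2y-0.45)$. Expanding $(1-c)(1+0.95c+0.5c^2)=1-0.05c-0.45c^2-0.5c^3$,
$$U=0.255-1.27875c+0.77411c^2+0.4975c^3-(2x-0.45)(2y-0.45),\qquad x+y=1-c.$$
For fixed $c$ the product is concave along the segment $x+y=1-c$ with $x,y\in I$, so it is smallest at an end of the segment. For $c\le0.135$ an end has one length equal to $0.565$ and the other to $0.435-c$, so the product is at least $0.68(0.42-2c)$. For $c\ge0.135$ an end has lengths $0.3$ and $0.7-c$, so the product is at least $0.15(0.95-2c)$. Therefore: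

* on $[0,0.135]$, $U\le-0.0306+0.08125c+0.77411c^2+0.4975c^3$, which is increasing and less than $-0.004$ at $0.135$;
* on $[0.135,0.4]$, $U\le0.1125-0.97875c+0.77411c^2+0.4975c^3$, which is convex, less than $-0.004$ at $0.135$ and less than $-0.12$ at $0.4$.

So $T<0$.

## Triples of $+$edges

The lengths are $x,y,z$, and all three pivots may carry psd terms.

**Classes $LLL$.** All costs are $0$, the mass is $x+y+z$, and the psd terms are at most $\frac49(x+y+z)$: in the sum of $r+t-o$ over the pivots, each length appears twice with sign $+$ and once with sign $-$. So $T\le-1.99(x+y+z)+\frac49(x+y+z)\le0$.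

**Classes $LLM$** ($z\in M$; put $\sigma=x+y\ge z$). The pivot opposite $z$ costs $0$, the others $\frac12$ each; the mass is $\sigma+z$. The psd terms are $\frac49(\sigma-z-xy)$ and
$$\tfrac23\gamma_z\big[(y+z-x-yz)+(x+z-y-xz)\big]=\tfrac23\gamma_zz(2-\sigma)=\tfrac23(2z-0.45)(2-\sigma).$$
So $T\le1-1.99(\sigma+z)+\frac49(\sigma-z)+\frac23(2z-0.45)(2-\sigma)$, which decreases in $\sigma$. At $\sigma=z$ it equals $0.4-(1.01\overline3)z-\frac43z^2$, which for $z\ge0.3$ is at most $0.4-0.304-0.12<0$.

**Classes $LLH$** ($z\in H$). Here $z\le x+y\le0.6$. The pivots opposite $x$ and $y$ have classes $LH$ and cost $1$ each; the third costs $0$. The mass is $x+y+z\ge2z>1.13$, and the only psd term is at most $\frac49(x+y-z)\le\frac49\cdot0.035$. So $T\le2-1.99\cdot1.13+\frac49\cdot0.035<0$.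

**Classes $LMM$** ($x\in L$; $m,d,P$ formed from $y,z$). This case uses the slack $D\ge0.066$ almost completely. The pivot opposite $x$ costs $s(x)$ with mass $\frac{x(1+s(x))}2$; the others cost $\frac12$ each with masses $y,z$. By (14) with $\gamma_x=\frac23$ and (11), the psd terms are
$$\gamma_y\gamma_z(y+z-yz)-x\gamma_y\gamma_z+\tfrac23x(\omega_y+\omega_z)+\tfrac23\cdot\tfrac{0.45\,d^2}P .$$
The last coefficient is $0.3$, so (13) with $\tau=0.3$ bounds the first and last term together by $J(m)$. With $1-3.98m+J(m)=-D(m)$,
$$T\le-D(m)+s(x)(1-0.995x)-0.995x+xC,\qquad C=\tfrac23(\omega_y+\omega_z)-\gamma_y\gamma_z .$$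
To bound $C$: from $\omega'(y)=\gamma'(y)(1-y)-\gamma_y$,
$$\frac{\partial C}{\partial y}=\gamma'(y)\Big(\tfrac23(1-y)-\gamma_z\Big)-\tfrac23\gamma_y<0,$$
because $\gamma'>0$ and $\frac23(1-y)\le0.467<0.5\le\gamma_z$. The same holds for $z$, so $C\le C(0.3,0.3)=\frac23\cdot0.7-0.25=\frac{13}{60}$. To bound $s$: $(1+0.2855x)(1-0.995x)\le1$, so (7) gives $s(x)(1-0.995x)\le\frac{\sqrt2}\pi\sqrt x\le0.4502\sqrt x$. Finally, maximizing over $\sqrt x$,
$$T\le-0.066+0.4502\sqrt x-0.7783x\le-0.066+\frac{0.4502^2}{4\cdot0.7783}<-0.066+0.0652<0 .$$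

**Classes $LMH$** ($x\in L$, $y\in M$, $z\in H$, $z\le x+y$). The pivots opposite $x,y,z$ have classes $MH$, $LH$, $LM$: costs $\frac12,1,\frac12$ and masses $\frac x2,y,z$. So
$$T=2-1.99\big(z+y+\tfrac x2\big)+\tfrac23\gamma_y(x+y-z-xy).$$
It decreases in $z$; replace $z$ by $0.565$. Then the coefficient of $x$ is $-0.995+\frac23\omega(y)<0$, and $x\ge z-y>0.565-y\ge0$; replace $x$ by $0.565-y$. Now $x+y-z=0$ and
$$T\le2-1.99(0.8475+0.5y)-\tfrac23(2y-0.45)(0.565-y)\le0.482975-2.0483y+1.3334y^2 .$$
The last expression is convex in $y$, less than $-0.011$ at $0.3$, and negative at $0.565$.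

**Classes $LHH$, $MHH$, $HHH$.** There are no psd terms, since each pivot sees an $H$ edge. For $LHH$ with $y,z\in H$: the costs are $0,1,1$ and $T=2-1.99(y+z)\le2-1.99\cdot1.13<0$. For $MHH$: the costs are $0,\frac12,\frac12$, the decision probabilities $0,\frac12,\frac12$, and $T\le1-0.995\cdot1.13<0$. For $HHH$: $T=0$.

**Classes $MMH$** ($x\in H$; $y,z\in M$; $\sigma=y+z$, $P=yz$, $\Gamma=\gamma_y\gamma_z$). The pivot opposite $x$ costs $s(x)$ with mass $\frac{x(1+s(x))}2$; the others cost $\frac12$ with masses $\frac y2,\frac z2$. So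
$$T=(1+s(x))(1-0.995x)-0.995\sigma+\Gamma(\sigma-x-P).$$
On $[0.565,1]$ this decreases in $x$: its derivative is $s'(x)(1-0.995x)-0.995(1+s(x))-\Gamma$, and $s'(x)(1-0.995x)\le0.36\cdot0.44<0.995$. At $x=0.565$, $s(0.565)=\arccos(0.435)/\pi<0.357$, so with (15)
$$T\le0.5942-0.995\sigma+1.449\max(0,0.7\sigma-0.475).$$
If the maximum is $0$, this is at most $0.5942-0.597<0$. Otherwise it is at most $-0.094+0.02\sigma<0$.

### Three edges of medium length

Only classes $MMM$ remain. Label so that $x\le y\le z$, and let $m=\frac{y+z}2$, $d=z-y$, $P=yz$. Formulas (9)–(12) involve only $d^2$ and $(\gamma_y-\gamma_z)(y-z)$, so the sign of $d$ is irrelevant there.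

**Step 1: separate the mean from the difference.** A pivot opposite an edge of length $t$ has cost minus $1.99\cdot$mass equal to $s(t)(1-0.995t)-0.995t$. By (6) this is at most $(0.1361+0.398t)(1-0.995t)-0.995t\le-\bar\ell(t)$ with
$$\bar\ell(t)=0.396t^2+0.7324t-0.1361 .$$
Using (14), (11) and $x\gamma_x=2x-0.45$ for the psd terms,
$$T\le\gamma_y\gamma_z(y+z-yz)-x\gamma_y\gamma_z+(2x-0.45)(\omega_y+\omega_z)+\gamma_x\tfrac{0.45\,d^2}P-\bar\ell(x)-\bar\ell(y)-\bar\ell(z).$$
Let $T_0(x,m)$ be the right side with $y=z=m$. Inserting (10), (9), (12) and $y^2+z^2=2m^2+\frac{d^2}2$, the right side is exactly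
$$T_0(x,m)+\frac{d^2}P\,B,\tag{16}$$
$$B=P-0.9+\tfrac{0.10125}m+x\Big(1-\tfrac{\gamma(m)^2}4\Big)-\tfrac{0.225(2x-0.45)}m+0.45\gamma_x-0.198P .$$
To simplify $B$, use $\frac{0.45}m=2-\gamma(m)$. The terms without $x$ or $\gamma_x$ are $0.802P-0.9+\frac{0.2025}m=0.802P-0.45\gamma(m)$. The factor of $x$ is $1-\frac{\gamma(m)^2}4-\frac{0.45}m=-\big(1-\frac{\gamma(m)}2\big)^2=-\big(\frac{0.225}m\big)^2$. Hence
$$B=0.802P-0.45\big(\gamma(m)-\gamma(x)\big)-\tfrac{0.050625\,x}{m^2}.\tag{17}$$

**Step 2: show $\frac{d^2}PB<0.0127$.** If $y$ and $z$ differ, then $x\le y$ forces $x$ well below $m$, and the middle term of (17) helps. Precisely, $m-x\ge\frac d2$ and $x\le m$, so $\gamma(m)-\gamma(x)=\frac{0.45(m-x)}{mx}\ge\frac{0.225d}{m^2}$. With $x\ge0.3$ and $P\le m^2$,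
$$B\le m^2\Big[0.802-\frac{0.10125\,d+0.0151}{m^4}\Big].$$
From $y\ge0.3$ and $z\le0.565$ we get $d\le0.265$, $m\ge0.3+\frac d2$ and $m\le0.565-\frac d2$. Hence $\frac d{2m}\le\frac{d/2}{0.3+d/2}\le\frac{0.265}{0.865}$, and $\frac{m^2}P=\big(1-\frac{d^2}{4m^2}\big)^{-1}\le1.105$.

* $d\le0.15$: $m\le0.565$, so $m^{-4}\ge9.8$ and the square bracket is at most $0.655-0.992d$, which is positive. The function $d^2(0.655-0.992d)$ increases on $[0,0.15]$, so $\frac{d^2}PB\le1.105\cdot0.0225\cdot0.5062<0.0127$.
* $d\ge0.15$: $m\le0.49$, so $m^{-4}\ge17.3$ and the square bracket is at most $0.541-1.751d$, which is positive for $d\le0.265$. The maximum of $d^2(0.541-1.751d)$ over $d\ge0$ is at $d=\frac{1.082}{5.253}$ and is less than $0.0078$. So $\frac{d^2}PB\le1.105\cdot0.0078<0.0127$.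

**Step 3: show $T_0<-0.029$.** We have $T_0=J(m)-x\gamma(m)^2+2(2x-0.45)\omega(m)-\bar\ell(x)-2\bar\ell(m)$. Inserting $\gamma(m)^2=4-\frac{1.8}m+\frac{0.2025}{m^2}$ and $2\omega(m)=4.9-4m-\frac{0.9}m$ and collecting terms,
$$T_0=10.1352m-4.792m^2-5.5992+\tfrac{0.81}m+x\Big(5.0676-8m-\tfrac{0.2025}{m^2}\Big)-0.396x^2,\qquad0.3\le x\le m\le0.565 .$$
Replace $-0.396x^2$ by its tangent at $x=0.35$, which is larger by $0.396(x-0.35)^2$. The result is linear in $x$, so its maximum over $[0.3,m]$ is at $x=0.3$ or at $x=m$.

*At $x=0.3$.* The value is $A(m)+0.00099$, where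
$$A(m)=7.7352m-4.792m^2-4.11456+\tfrac{0.81}m-\tfrac{0.06075}{m^2}.$$
We show that $A$ is increasing. We have $m^3A'(m)=n(m):=7.7352m^3-9.584m^4-0.81m+0.1215$, and $n''(m)=46.4112m-115.008m^2$ is positive before and negative after $m_1=0.4035\ldots$. On $[0.3,m_1]$, $n$ is convex with $n(0.3)>0.009$ and $n'(0.3)>0.24$, so $n>0$. On $[m_1,0.565]$, $n$ is concave with $n(m_1)>0$ and $n(0.565)>0.08$, so $n>0$. Hence $A(m)\le A(0.565)<-0.0305$, and the value is less than $-0.029$.

*At $x=m$.* The value is $3C_1(m)+0.396(m-0.35)^2\le3C_1(m)+0.0184$ with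
$$C_1(m)=5.0676m-4.396m^2-1.8664+\tfrac{0.2025}m .$$
We show $C_1\le-0.02$ on $I$. Let $f(m)=m(C_1(m)+0.02)=-4.396m^3+5.0676m^2-1.8464m+0.2025$. Then $f'(m)=-13.188m^2+10.1352m-1.8464$ has the roots $0.2968\ldots$ and $0.47171\ldots$, so on $I$ the maximum of $f$ is at the second root $m^*\in(0.4717,0.4718)$. There $f$ is concave, $f(0.4717)<-0.0022$ and $0<f'(0.4717)<0.001$, so $f(m^*)\le f(0.4717)+0.0001\cdot0.001<-0.002$. Hence $f<0$ on $I$, that is $C_1\le-0.02$, and the value is at most $-0.06+0.0184<-0.041$.

So $T_0<-0.029$, and by (16) and Step 2, $T<-0.029+0.0127<0$.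

All sign patterns and classes are covered, which proves the Triple Lemma. By the Edge Lemma and Lemma 2, inequality (1) holds with $\alpha=1.99$ for every $W$. By Lemma 1, the algorithm has expected cost at most $1.99\,\mathrm{obj}(x)$, so some clustering has at most this cost. This proves Theorem 1, and with it that the integrality gap is at most $1.99<2$. $\blacksquare$

## Vertex weights

**Theorem 2.** Let $\mu:V\to\mathbb R_{>0}$, and weight each pair $uv$ by $\mu_u\mu_v$ in both the clustering cost and $\mathrm{obj}$; write $\mathrm{obj}_\mu$ for the weighted objective. For every feasible SDP solution $x$ there is a clustering of weighted cost at most $1.99\,\mathrm{obj}_\mu(x)$.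

**Example.** On the star with two leaves, give the center weight $2$ and the leaves weight $1$. Each star edge then has weight $2$ and the $-$edge weight $1$. One big part has weighted cost $1$. Any other partition cuts a star edge and so has weighted cost at least $2$.

**Proof.** *Step 1: integer weights, by a blow-up.* Replace $u$ by $\mu_u$ copies, all carrying the vector $\mathbf v_u$. Copies of the same vertex are at distance $0$ and joined by $+$edges; copies of different vertices inherit sign and length. The triangle inequalities still hold, and the Gram matrix of the vectors is positive semidefinite, so the solution is feasible. Pairs of copies of the same vertex contribute $0$, so the unweighted objective is $\mathrm{obj}_\mu(x)$. Theorem 1 gives a clustering of the blow-up of cost at most $1.99\,\mathrm{obj}_\mu(x)$.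

To return to $V$, pick one uniformly random copy of each vertex, independently, and put $u,v$ in the same part iff their chosen copies are in the same cluster. The pair $uv$ is misclustered with probability equal to the fraction of its $\mu_u\mu_v$ copy pairs that are misclustered. Multiplying by $\mu_u\mu_v$ and summing, the expected weighted cost equals the number of misclustered pairs between copies of different vertices, which is at most the cost of the blow-up clustering. So some outcome has weighted cost at most $1.99\,\mathrm{obj}_\mu(x)$.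

*Step 2: rational weights, by scaling.* If $K\mu$ is integral for a positive integer $K$, apply Step 1 to $K\mu$. Both weighted cost and $\mathrm{obj}_\mu$ scale by $K^2$.

*Step 3: real weights, by a limit.* Choose rational positive $\mu^{(k)}\to\mu$. For each $k$ some clustering satisfies the bound for $\mu^{(k)}$. There are finitely many clusterings, so one of them works for infinitely many $k$. Its weighted cost and $\mathrm{obj}_{\mu^{(k)}}(x)$ are continuous in the weights, and the bound passes to the limit. $\square$
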